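\title{The minimum triangle density of a tripartite graph with given edge densities}

\begin{abstract}
How few triangles can a tripartite graph have when the edge densities $\alpha\ge\beta\ge\gamma$ between its three classes are prescribed? Baber, Johnson and Talbot determined the minimum triangle density on one region of densities and conjectured that on a second region it equals $2\sqrt{\alpha\beta(1-\gamma)}+2\gamma-2$. We prove this conjecture. Together with their theorem, this gives a formula for the minimum triangle density at every triple of densities. The proof replaces graphs by limit objects among which a worst counterexample exists, and derives a contradiction from its first-order optimality conditions.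
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{weighted tripartite graph} $(G,w)$ is a finite tripartite graph $G$ with vertex classes $V_1,V_2,V_3$ together with a function $w:V(G)\to[0,1]$ such that $\sum_{v\in V_i}w(v)=1$ for $i=1,2,3$. Its \emph{edge densities} $\alpha,\beta,\gamma$ are the sums of $w(u)w(u')$ over the edges $uu'$ between $V_1$ and $V_2$, between $V_1$ and $V_3$, and between $V_2$ and $V_3$, respectively. Its \emph{triangle density} $T(G,w)$ is the sum of $w(x)w(y)w(z)$ over all triangles $xyz$. If $x\in V_1$, $y\in V_2$, $z\in V_3$ are drawn independently according to $w$, then $\alpha,\beta,\gamma$ are the probabilities that $xy$, $xz$, $yz$ are edges, and $T$ is the probability that $xyz$ is a triangle. An ordinary tripartite graph with $n$ vertices in each class corresponds to the uniform weights $1/n$, and then $T$ is the number of triangles divided by $n^3$. For $(\alpha,\beta,\gamma)\in[0,1]^3$ let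
\[
T_{\min}(\alpha,\beta,\gamma)=\inf\{T(G,w): (G,w)\text{ has edge densities }\alpha,\beta,\gamma\}.
\]
Relabeling the classes permutes the densities, so $T_{\min}$ is a symmetric function.

Two lower bounds are immediate. One is $T\ge0$. The other is the union bound: a random triple fails to be a triangle with probability at most $(1-\alpha)+(1-\beta)+(1-\gamma)$, so $T\ge\alpha+\beta+\gamma-2$. The first bound is attained when the densities are small enough.

\begin{example}\label{ex:free}
Suppose $\alpha\beta+\gamma\le1$. Let $V_1=\{x\}$, let $V_2=\{y_1,y_2\}$ have weights $\alpha,1-\alpha$ and $V_3=\{z_1,z_2\}$ weights $\beta,1-\beta$. Join $x$ to $y_1$ and $z_1$, and join all pairs between $V_2$ and $V_3$ except $y_1z_1$. This graph has no triangle, and its densities are $\alpha,\beta,1-\alpha\beta$. Choose $\theta\in[0,1]$ with $\theta(1-\alpha\beta)=\gamma$, split each vertex of $V_2$ into two copies carrying the fractions $\theta$ and $1-\theta$ of its weight, and delete the edges from the second copies to $V_3$. The third density becomes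 $\gamma$, so $T_{\min}(\alpha,\beta,\gamma)=0$.
\end{example}

By symmetry $T_{\min}$ vanishes outside the region
\[
R=\{(\alpha,\beta,\gamma)\in[0,1]^3:\ \alpha\beta+\gamma>1,\ \alpha\gamma+\beta>1,\ \beta\gamma+\alpha>1\}.
\]
A first guess is that $T_{\min}$ is always the larger of the two immediate bounds. Where this guess holds inside $R$ is decided by the symmetric polynomial
\[
\Delta(\alpha,\beta,\gamma)=\alpha^2+\beta^2+\gamma^2-2\alpha\beta-2\alpha\gamma-2\beta\gamma+4\alpha\beta\gamma .
\]
Let $R_1=\{(\alpha,\beta,\gamma)\in R:\Delta\ge0\}$ and $R_2=R\setminus R_1$.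

\begin{theorem}[Baber, Johnson and Talbot]\label{thm:BJT}
If $(\alpha,\beta,\gamma)\in R_1$, then $T_{\min}(\alpha,\beta,\gamma)=\alpha+\beta+\gamma-2$. If $(\alpha,\beta,\gamma)\in R_2$ and $\alpha\ge\beta\ge\gamma$, then $T_{\min}(\alpha,\beta,\gamma)\le2\sqrt{\alpha\beta(1-\gamma)}+2\gamma-2$.
\end{theorem}

Baber, Johnson and Talbot conjectured that the upper bound on $R_2$ is the true value; we take the problem from the paper of Guo and Markstr\"om \cite{GM}. The conjecture is true.

\begin{theorem}\label{thm:main}
If $(\alpha,\beta,\gamma)\in R_2$ and $\alpha\ge\beta\ge\gamma$, then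
\[
T_{\min}(\alpha,\beta,\gamma)=2\sqrt{\alpha\beta(1-\gamma)}+2\gamma-2,
\]
and the infimum is attained.
\end{theorem}

The lower bound comes from an inequality that holds for all densities and treats the three classes alike. On $[0,1]^3$ put
\begin{align*}
f_\alpha&=2\sqrt{\beta\gamma(1-\alpha)}-2(1-\alpha),\\
f_\beta&=2\sqrt{\alpha\gamma(1-\beta)}-2(1-\beta),\\
f_\gamma&=2\sqrt{\alpha\beta(1-\gamma)}-2(1-\gamma),
\end{align*}
and let $f=\min(f_\alpha,f_\beta,f_\gamma)$, a continuous symmetric function.

\begin{theorem}\label{thm:lower}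
Every weighted tripartite graph with densities $\alpha,\beta,\gamma$ satisfies $T(G,w)\ge f(\alpha,\beta,\gamma)$.
\end{theorem}

\begin{theorem}\label{thm:full}
For all $(\alpha,\beta,\gamma)\in[0,1]^3$,
\[
T_{\min}(\alpha,\beta,\gamma)=\max\{0,\ \alpha+\beta+\gamma-2,\ \min(f_\alpha,f_\beta,f_\gamma)\}.
\]
\end{theorem}

The proofs of Theorems~\ref{thm:main} and~\ref{thm:lower} are self-contained; the proof of Theorem~\ref{thm:full} uses Theorem~\ref{thm:BJT} on $R_1$ and nowhere else. On the diagonal $\alpha=\beta=\gamma=x$, the region $R$ is given by $x^2+x>1$ and $\Delta=x^2(4x-3)$. So $T_{\min}(x,x,x)$ equals $0$ for $x\le(\sqrt5-1)/2$, equals $2x\sqrt{1-x}-2(1-x)$ for $(\sqrt5-1)/2<x<3/4$, and equals $3x-2$ for $x\ge3/4$.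

Section~\ref{sec:extremal} explains where the formula comes from and proves the lower bound by hand when the non-edges between $V_2$ and $V_3$ form a large rectangle. In general they have no such structure, and we argue by contradiction. Section~\ref{sec:conf} passes to limit objects among which $T-f$ attains its infimum. If the infimum is negative, no small perturbation of a minimizer lowers $T-f$; Section~\ref{sec:first} turns this into equations, and Section~\ref{sec:two} extracts a dichotomy from them. Either many vertices of $V_2$ and many vertices of $V_3$ are joined to all of $V_1$, which forces the rectangle structure (Section~\ref{sec:heavy}), or few are, which leaves no room for the non-edges (Section~\ref{sec:light}). Section~\ref{sec:end} collects the proofs of the theorems.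

\section{The extremal graph and a model case}\label{sec:extremal}

We first compare the $f_i$ with each other and with the union bound. Let $S_\alpha=\beta+\gamma-\alpha$, $S_\beta=\alpha+\gamma-\beta$, $S_\gamma=\alpha+\beta-\gamma$.

\begin{lemma}\label{lem:S}
For $i\in\{\alpha,\beta,\gamma\}$,
\begin{equation}\label{eq:S}
f_i-(\alpha+\beta+\gamma-2)=\sqrt{S_i^2-\Delta}-S_i .
\end{equation}
If $\Delta<0$, then $f>\alpha+\beta+\gamma-2$, and $f_i=f$ exactly for those $i$ whose density is smallest.
\end{lemma}

\begin{proof}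
Expanding the square gives $S_\gamma^2-4\alpha\beta(1-\gamma)=\Delta$, so $2\sqrt{\alpha\beta(1-\gamma)}=\sqrt{S_\gamma^2-\Delta}$; also $-2(1-\gamma)-(\alpha+\beta+\gamma-2)=-S_\gamma$. This is \eqref{eq:S} for $i=\gamma$, and the other cases follow because $\Delta$ is symmetric. If $\Delta<0$, the function $S\mapsto\sqrt{S^2-\Delta}-S$ is positive and has derivative $S/\sqrt{S^2-\Delta}-1<0$. So $f_i$ is smallest when $S_i$ is largest, and $S_i$ is $\alpha+\beta+\gamma$ minus twice the density $i$.
\end{proof}

Throughout we write $r=1-\gamma$ for the density of non-edges between $V_2$ and $V_3$. In Example~\ref{ex:free} a rectangle of non-edges of area $\alpha\beta$ separates the two neighborhoods of $x$. When $\alpha\beta>r$ this costs more non-edges than are available. It is then natural to keep a rectangle of area $r$, with sides $s$ and $t$, to join its two sides to all of $V_1$, and to make up the missing densities $\alpha-s$ and $\beta-t$ with disjoint parts of $V_1$.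

For $s,t\in(0,1)$ and $\lambda,\mu\ge0$ with $\lambda+\mu\le1$, let $H(s,t,\lambda,\mu)$ be the following graph (Figure~\ref{fig:H}). The classes are $V_1=\{x_1,x_2,x_3\}$ with weights $\lambda,1-\lambda-\mu,\mu$; $V_2=\{y_1,y_2\}$ with weights $s,1-s$; and $V_3=\{z_1,z_2\}$ with weights $t,1-t$. The vertices $y_1$ and $z_1$ are joined to all of $V_1$, the vertex $y_2$ only to $x_1$, and $z_2$ only to $x_3$; all pairs between $V_2$ and $V_3$ except $y_1z_1$ are edges. The densities are
\[
\alpha=s+\lambda(1-s),\qquad\beta=t+\mu(1-t),\qquad\gamma=1-st .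
\]
The edge $y_2z_1$ lies in one triangle (with $x_1$), the edge $y_1z_2$ in one triangle (with $x_3$), and $y_2z_2$ in none. Hence
\begin{equation}\label{eq:TH}
T=\lambda(1-s)t+\mu(1-t)s=t(\alpha-s)+s(\beta-t)=t\alpha+s\beta-2r .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=7.5,yscale=0.62]
\draw[thick] (0,0)--(1,0);
\draw (0,-0.18)--(0,0.18) (0.35,-0.18)--(0.35,0.18) (0.7,-0.18)--(0.7,0.18) (1,-0.18)--(1,0.18);
\node at (0.175,0.42) {$x_1$};
\node at (0.525,0.42) {$x_2$};
\node at (0.85,0.42) {$x_3$};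
\node at (0.175,-0.42) {$\lambda$};
\node at (0.85,-0.42) {$\mu$};
\node[left] at (0,0) {$V_1$};
\draw[ultra thick] (0,1.9)--(1,1.9) (0,1.1)--(0.35,1.1) (0.7,-1.1)--(1,-1.1) (0,-1.9)--(1,-1.9);
\node[right] at (1,1.9) {$y_1$, weight $s$};
\node[right] at (1,1.1) {$y_2$, weight $1-s$};
\node[right] at (1,-1.1) {$z_2$, weight $1-t$};
\node[right] at (1,-1.9) {$z_1$, weight $t$};
\end{tikzpicture}
\caption{The graph $H(s,t,\lambda,\mu)$. The class $V_1$ is drawn as the unit interval cut into $x_1,x_2,x_3$. The thick segments are the neighborhoods in $V_1$ of the vertices $y_1,y_2$ of $V_2$ (above) and $z_1,z_2$ of $V_3$ (below). All pairs $y_iz_j$ except $y_1z_1$ are edges.}\label{fig:H}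
\end{figure}

For fixed densities one parameter remains free, the shape of the rectangle subject to $st=r$. By the AM--GM inequality $t\alpha+s\beta\ge2\sqrt{\alpha\beta r}$, with equality when $t\alpha=s\beta$, and then $T=f_\gamma$. This determines $s$ and $t$. The next lemma records the inequalities they satisfy on $R_2$; these are used in every later section.

\begin{lemma}\label{lem:par}
Let $(\alpha,\beta,\gamma)\in R_2$ with $\alpha\ge\beta\ge\gamma$. Then $\alpha,\beta,\gamma\in(0,1)$, and the numbers
\[
s=\sqrt{\alpha r/\beta},\qquad t=\sqrt{\beta r/\alpha},\qquad c=\sqrt{\alpha\beta/r}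
\]
satisfy $\alpha=cs$, $\beta=ct$, $r=st$, $f=f_\gamma=2(c-1)st$, and
\begin{gather}
c(s+t-2st)<1-st,\label{eq:feas}\\
\tfrac12<t\le s<2-c<1.\label{eq:chain}
\end{gather}
\end{lemma}

\begin{proof}
If $\gamma=1$, then $\alpha=\beta=1$ and $\Delta=1$, which is excluded. So $r>0$, and $\alpha\beta>r$ shows that $\alpha,\beta>0$ and $c>1$. The identities follow from the definitions, $f=f_\gamma$ from Lemma~\ref{lem:S}, and $t\le s$ from $\beta\le\alpha$. The condition $\Delta<0$ says $S_\gamma^2<4\alpha\beta r$. Since $\beta\ge\gamma$ we have $S_\gamma\ge\alpha$, so $\alpha^2<4\alpha\beta r$ and $t^2=\beta r/\alpha>\frac14$. Moreover $S_\gamma<2\sqrt{\alpha\beta r}=2cst$ with $S_\gamma=c(s+t)-1+st$, which is \eqref{eq:feas}. The second inequality defining $R$ gives $\beta>1-\alpha\gamma\ge\alpha-\alpha\gamma=\alpha r$, that is, $s<1$. Therefore $s+t-2st=s(1-t)+t(1-s)>0$, and the identity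
\[
(2-s)(s+t-2st)-(1-st)=(2t-1)(1-s)^2\ge0
\]
together with \eqref{eq:feas} gives $c<2-s$. Finally $\alpha=cs<(2-s)s<1$, and $\beta\gamma>1-\alpha>0$ gives $\gamma>0$.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $(\alpha,\beta,\gamma)\in R_2$ with $\alpha\ge\beta\ge\gamma$, let $s,t,c$ be as in Lemma~\ref{lem:par}, and put $\lambda=\frac{(c-1)s}{1-s}$ and $\mu=\frac{(c-1)t}{1-t}$. Then $\lambda,\mu>0$, $\lambda+\mu<1$, and $H(s,t,\lambda,\mu)$ has densities $\alpha,\beta,\gamma$ and triangle density $f_\gamma$.
\end{proposition}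

\begin{proof}
Positivity follows from $c>1$ and $s,t<1$. The inequality $\lambda+\mu<1$ is equivalent to $(c-1)(s+t-2st)<(1-s)(1-t)$, and adding $s+t-2st$ to both sides turns this into \eqref{eq:feas}. The densities are $s+(c-1)s=\alpha$, $t+(c-1)t=\beta$, $1-st=\gamma$, and \eqref{eq:TH} gives $T=2cst-2st=f_\gamma$.
\end{proof}

The matching lower bound has a short proof when the non-edges form a rectangle with long sides. For $y\in V_2$ and $z\in V_3$ let $g(y)$ and $k(z)$ be the weights of their neighborhoods in $V_1$. The common neighborhood of $y$ and $z$ has weight at least $g(y)+k(z)-1$.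

\begin{proposition}\label{prop:model}
Suppose the non-adjacent pairs between $V_2$ and $V_3$ are exactly the pairs in $Y_1\times Z_1$, where $Y_1\subseteq V_2$ has weight $s'\ge\frac12$ and $Z_1\subseteq V_3$ has weight $t'\ge\frac12$. Then $T\ge f_\gamma$.
\end{proposition}

\begin{proof}
Let $Y_2=V_2\setminus Y_1$, $Z_2=V_3\setminus Z_1$, and let $u=\sum_{y\in Y_1}w(y)(1-g(y))$ and $u'=\sum_{z\in Z_1}w(z)(1-k(z))$ be the non-edge densities from $Y_1$ and $Z_1$ to $V_1$. Then $\sum_{Y_2}w(y)g(y)=\alpha-s'+u$ and $\sum_{Z_2}w(z)k(z)=\beta-t'+u'$. Counting only triangles through edges in $Y_2\times Z_1$ and in $Y_1\times Z_2$, and summing $w(y)w(z)(g(y)+k(z)-1)$ over these pairs, we get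
\begin{align*}
T&\ge\bigl[t'(\alpha-s'+u)-(1-s')u'\bigr]+\bigl[s'(\beta-t'+u')-(1-t')u\bigr]\\
&=t'\alpha+s'\beta-2s't'+(2t'-1)u+(2s'-1)u' .
\end{align*}
The last two terms are nonnegative, $s't'=r$, and $t'\alpha+s'\beta\ge2\sqrt{\alpha\beta r}$.
\end{proof}

\begin{remark}\label{rem:min}
The hypothesis on the sides cannot be dropped, and the minimum in the definition of $f$ cannot be replaced by a single $f_i$. In the graph of Proposition~\ref{prop:upper} with $\alpha>\gamma$, the non-edges between $V_1$ and $V_2$ form the rectangle $\{x_2,x_3\}\times\{y_2\}$, whose side $y_2$ has weight $1-s<\frac12$, and $T=f_\gamma<f_\alpha$ by Lemma~\ref{lem:S}.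
\end{remark}

The general proof recovers both features of this model case, the rectangle and the sides joined to all of $V_1$, for a worst counterexample. The factors $2s-1$ and $2t-1$ reappear in Lemma~\ref{lem:star}.

\section{Configurations}\label{sec:conf}

A perturbation argument needs a minimizer, and finite graphs of unbounded size do not form a compact family. The class $V_1$ can be removed from the problem. Think of $V_1$ as the interval $(0,1)$ and give $y\in V_2$ the neighborhood $(0,g(y))$ and $z\in V_3$ the neighborhood $(1-k(z),1)$, as in Figure~\ref{fig:H}. Then all common neighborhoods have the smallest possible weight $(g(y)+k(z)-1)^+$ at once, where $u^+=\max(u,0)$. Only the degrees $g,k$ and the non-edges between $V_2$ and $V_3$ remain.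

A \emph{configuration} consists of probability spaces $Y,Z$ and measurable functions $g:Y\to[0,1]$, $k:Z\to[0,1]$, $n:Y\times Z\to[0,1]$. We use the product measure on $Y\times Z$, so that $g$ and $k$ are independent random variables, and we write $E[F;A]$ for the expectation of $F\,1_A$. Put $X=g(y)+k(z)-1$. The densities and the triangle density of the configuration are
\[
\alpha=Eg,\qquad\beta=Ek,\qquad\gamma=1-r\ \text{ with } r=En,\qquad T=E[(1-n)X^+].
\]
The value $n(y,z)$ is the fraction of non-edges between $y$ and $z$. Two bounds hold for every configuration: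
\begin{gather}
T\ge\alpha+\beta+\gamma-2,\label{eq:union}\\
T\ge E\min(X^+,\tau)-\tau r\quad\text{for every }\tau\ge0.\label{eq:trunc}
\end{gather}
The first follows from the pointwise inequality $(1-n)X^+\ge X-n$, which holds because $X\le1$. The second follows from $(1-n)X^+\ge(1-n)\min(X^+,\tau)\ge\min(X^+,\tau)-\tau n$.

\begin{lemma}\label{lem:conf}
\textup{(a)} For every weighted tripartite graph $(G,w)$ there is a configuration with the same densities and with triangle density at most $T(G,w)$.

\textup{(b)} For every configuration and every $\zeta>0$ there is a weighted tripartite graph whose densities differ from those of the configuration by at most $\zeta$ and whose triangle density is at most $T$.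
\end{lemma}

\begin{proof}
(a) Take $Y=V_2$ and $Z=V_3$ with the given weights, let $g,k$ be the weights of the neighborhoods in $V_1$, and let $n$ be the indicator of non-adjacency. The endpoints of an edge $yz$ have a common neighborhood of weight at least $X^+$.

(b) Let $j\ge1/\zeta$ be an integer. Replace $g,k$ by $\lfloor jg\rfloor/j$ and $\lfloor jk\rfloor/j$. This changes $\alpha,\beta$ by at most $1/j$ and does not increase $X$. Now $X$ depends only on the two rounded values, so replacing $n$ by its conditional expectation given these values changes neither $r$ nor $T$. The result is a configuration on finite spaces $Y,Z$, the sets of values of the rounded functions, and it suffices to realize such a configuration exactly by a graph.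

Cut $(0,1)$ at the points $g(y)$ and $1-k(z)$. The resulting intervals, weighted by length, form $V_1$; an interval is joined to $y$ if it lies in $(0,g(y))$ and to $z$ if it lies in $(1-k(z),1)$. Then $y$ and $z$ have degrees $g(y),k(z)$ and a common neighborhood of weight $X^+$. Let $V_3=Z$. For each $y$, cut $[0,1]$ at the points $n(y,z)$, $z\in Z$, and replace $y$ by one copy for each piece $J$, with weight $|J|$ times the weight of $y$ and with the neighbors of $y$ in $V_1$. The copy $J$ is non-adjacent to $z$ if and only if $J\subseteq[0,n(y,z)]$. The copies non-adjacent to $z$ carry the fraction $n(y,z)$ of the weight of $y$, so the graph has the densities and the triangle density of the finite configuration.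
\end{proof}

Let $\omega$ be the infimum of $T(G,w)-f(\alpha,\beta,\gamma)$ over all weighted tripartite graphs. Theorem~\ref{thm:lower} says that $\omega\ge0$.

\begin{lemma}\label{lem:min}
Every configuration satisfies $T-f\ge\omega$, and some configuration with $\alpha\ge\beta\ge\gamma$ satisfies $T-f=\omega$.
\end{lemma}

\begin{proof}
The first claim follows from Lemma~\ref{lem:conf}(b) and the continuity of $f$. For the second, take graphs with $T-f\to\omega$, relabel their classes so that $\alpha\ge\beta\ge\gamma$ (here the symmetry of $f$ is used), and pass to configurations $(g_j,k_j,n_j)$ by Lemma~\ref{lem:conf}(a). Their triangle densities $T_j$ still satisfy $T_j-f\to\omega$, by the first claim. Recall that every sequence of Borel probability measures on $[0,1]$ has a weakly convergent subsequence, and that $\nu_j\to\nu$, $\nu'_j\to\nu'$ weakly implies $\nu_j\times\nu'_j\to\nu\times\nu'$ weakly, since sums of products $F(x)F'(x')$ of continuous functions are uniformly dense in the continuous functions on $[0,1]^2$. Along a subsequence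 the laws of $g_j$ and $k_j$ converge weakly to laws $\nu,\nu'$, and $r_j\to r$. Let $Y=([0,1],\nu)$, $Z=([0,1],\nu')$, and let $g,k$ be the identity functions. The densities converge to $(Eg,Ek,1-r)$, which is still ordered, and \eqref{eq:trunc} gives $\liminf T_j\ge E\min(X^+,\tau)-\tau r$ for every $\tau\ge0$.

The functions $n_j$ need not converge, so we choose $n$ afresh, placing the non-edges where $X$ is largest. Let $\tau=\inf\{u\ge0:P(X>u)\le r\}$; by right continuity $P(X>\tau)\le r$. If $\tau>0$, then $P(X>u)>r$ for $u<\tau$, so $P(X\ge\tau)\ge r$. Take $n=1$ on $\{X>\tau\}$, $n=0$ on $\{X<\tau\}$, and $n$ constant on $\{X=\tau\}$ with $En=r$. Then $(1-n)X^+=\min(X^+,\tau)-\tau n$ on each of the three sets, so $T=E\min(X^+,\tau)-\tau r$. If $\tau=0$, take $n=1$ on $\{X>0\}$ and $n$ constant on $\{X\le0\}$ with $En=r$; then $T=0$. In both cases $T\le\liminf T_j$, so $T-f\le\omega$, and the first claim gives equality.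
\end{proof}

\section{First-order conditions at a worst counterexample}\label{sec:first}

\emph{From here to the end of Section~\ref{sec:light} we suppose that $\omega=-\varepsilon<0$, and we fix a configuration with $\alpha\ge\beta\ge\gamma$ and $T=f-\varepsilon$.}

The densities lie in $R_2$. Indeed, every $f_i$ is at least $f=T+\varepsilon>0$, and $f_\gamma>0$ means $\sqrt{\alpha\beta r}>r$, so $r>0$ and $\alpha\beta>r$; the inequalities $f_\beta>0$ and $f_\alpha>0$ give the other two conditions defining $R$ in the same way. By \eqref{eq:union}, $f_\gamma>T\ge\alpha+\beta+\gamma-2$, so \eqref{eq:S} gives $\sqrt{S_\gamma^2-\Delta}>S_\gamma\ge\alpha>0$ and $\Delta<0$. Let $s,t,c$ be as in Lemma~\ref{lem:par}. Then $T=2(c-1)st-\varepsilon$, and by \eqref{eq:chain}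
\[
\delta:=2-c-s\in\bigl(0,\tfrac12\bigr).
\]

The $f_i$ are smooth near our point because the densities lie in $(0,1)$, and in the coordinates $(\alpha,\beta,\gamma)$
\[
\nabla f_\gamma=\bigl(\sqrt{\beta r/\alpha},\ \sqrt{\alpha r/\beta},\ 2-\sqrt{\alpha\beta/r}\bigr)=(t,s,2-c).
\]
If $\gamma<\beta$, then $f=f_\gamma$ nearby, and this gradient supplies the Lagrange multipliers. If the smallest density is tied, $f$ has a corner, and by Remark~\ref{rem:min} we cannot avoid it by working with $f_\gamma$ alone. Call $i$ \emph{active} if $f_i=f$ at our point; by Lemma~\ref{lem:S} these are the $i$ whose density equals $\gamma$. If $\beta$ is active, then $\beta=\gamma$, that is, $ct=1-st$, and exchanging the roles of $\beta$ and $\gamma$ gives $\nabla f_\beta=(t,2-c,s)$. If $\alpha$ is active, then $\alpha=\beta=\gamma$, so $s=t$, $ct=1-st$ and $\nabla f_\alpha=(2-c,t,t)$. Thus, for active indices,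
\begin{equation}\label{eq:grad}
\nabla f_\beta=\nabla f_\gamma+\delta(0,1,-1),\qquad\nabla f_\alpha=\nabla f_\gamma+\delta(1,0,-1).
\end{equation}

To perturb the class $V_1$ we bring it back as the interval $(0,1)$. For $v\in(0,1)$ let
\[
a(v)=P(g>v),\qquad b(v)=P(k>1-v),\qquad e(v)=E[1-n;\ 1-k<v<g].
\]
These are the degrees of the ``vertex'' $v$ into $Y$ and $Z$ and the edge density between its two neighborhoods. Fubini's theorem gives $\int_0^1a=\alpha$, $\int_0^1b=\beta$ and $\int_0^1e=T$. Three perturbations are available: redistributing weight on $V_1$, adding a vertex to $Y$, and adding a vertex to $Z$. They lead to the conditions (V1), (V2), (V3) below.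

\begin{lemma}\label{lem:mult}
There are $\eta,\eta'\ge0$ with $\sigma:=\eta+\eta'\le\delta$ and
\begin{equation}\label{eq:ties}
\sigma(ct+st-1)=0,\qquad\eta'(s-t)=0,
\end{equation}
such that the following hold with $\ell=t+\eta'$, $m=s+\eta$, $\tau=2-c-\sigma$.
\begin{itemize}
\item[(V1)] $e(v)=\ell a(v)+mb(v)-\kappa_0$ for almost every $v\in(0,1)$, where $\kappa_0=\ell\alpha+m\beta-T$.
\item[(V2)] $\Phi(x):=E\min((x+k-1)^+,\tau)\ge\ell x-\kappa_Y$ for all $x\in[0,1]$, with equality at $x=g(y)$ for almost every $y$, where $\kappa_Y=\ell\alpha-\tau r-T$.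
\item[(V3)] $\Psi(x):=E\min((g+x-1)^+,\tau)\ge mx-\kappa_Z$ for all $x\in[0,1]$, with equality at $x=k(z)$ for almost every $z$, where $\kappa_Z=m\beta-\tau r-T$.
\item[(N)] Almost surely, $n=1$ on $\{X>\tau\}$ and $n=0$ on $\{X<\tau\}$.
\end{itemize}
\end{lemma}

On a first reading one may assume $\gamma<\beta$. Then $\eta=\eta'=0$, $(\ell,m,\tau)=(t,s,2-c)$, and most computations below shrink to a line.

\begin{proof}
A vector $(\xi_0,\xi)\in\mathbb R\times\mathbb R^3$ will record the first-order change of $T$ and of $(\alpha,\beta,\gamma)$. Let $\mathcal K$ be the convex cone of finite sums, with nonnegative coefficients, of vectors of three types: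
\begin{enumerate}
\item $\bigl(\int\varphi e,\ \int\varphi a,\ \int\varphi b,\ 0\bigr)$, where $\varphi$ is bounded and measurable on $(0,1)$ and $\int_0^1\varphi=0$;
\item $\bigl(E[(1-n_0)(x+k-1)^+]-T,\ x-\alpha,\ 0,\ 1-En_0-\gamma\bigr)$, where $x\in[0,1]$ and $n_0:Z\to[0,1]$ is measurable;
\item $\bigl(E[(1-n_0)(g+x-1)^+]-T,\ 0,\ x-\beta,\ 1-En_0-\gamma\bigr)$, where $x\in[0,1]$ and $n_0:Y\to[0,1]$ is measurable.
\end{enumerate}
At a corner of $f$ different perturbations could be blocked by different active $f_i$. We need one set of multipliers for all of them, and for this we show that sums of perturbations are again perturbations.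

\emph{Claim: every $(\xi_0,\xi)\in\mathcal K$ satisfies $\xi_0-\nabla f_i\cdot\xi\ge0$ for some active $i$.} A nonnegative combination of type-1 vectors is a type-1 vector. So let $(\xi_0,\xi)$ be built from one $\varphi$, from type-2 data $(x_i,n_i)$ with coefficients $\rho_i$, and from type-3 data $(x'_j,n'_j)$ with coefficients $\rho'_j$. For small $h>0$ we modify the configuration in two steps.

First, add to $Y$ new points of probability $h\rho_i$ with $g$-value $x_i$ and with $n$-values $n_i(z)$ on the old points of $Z$, and scale the old measure on $Y$ by $1-h\sum\rho_i$. Do the same for $Z$ with the type-3 data, and put $n=0$ on pairs of new points, which have total measure $O(h^2)$. The new triangle density is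
\[
\Bigl(1-h\sum\rho_i-h\sum\rho'_j\Bigr)T+h\sum\rho_iE[(1-n_i)(x_i+k-1)^+]+h\sum\rho'_jE[(1-n'_j)(g+x'_j-1)^+]
\]
up to $O(h^2)$, and the same expansion applies to $\alpha=Eg$, $\beta=Ek$ and $\gamma=E[1-n]$. So $(T,\alpha,\beta,\gamma)$ changes by $h$ times the combination of the type-2 and type-3 vectors, up to $O(h^2)$. The functions $a,b,e$ change by $O(h)$, uniformly in $v$.

Second, let $S_h(v)=\int_0^v(1+h\varphi)$, an increasing bijection of $[0,1]$ when $h\sup|\varphi|<1$. Replace $g$ by $S_h(g)$ and $k$ by $1-S_h(1-k)$, and keep $n$. The new $g$, $k$ and $X^+=(S_h(g)-S_h(1-k))^+$ are the integrals of $1+h\varphi$ over $\{v<g\}$, $\{v>1-k\}$ and $\{1-k<v<g\}$. Hence $T,\alpha,\beta,\gamma$ increase by $h\int\varphi e$, $h\int\varphi a$, $h\int\varphi b$, $0$, computed with the functions $e,a,b$ after the first step; using the original ones instead costs $O(h^2)$.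

The final configuration has triangle density $T+h\xi_0+O(h^2)$ and densities $(\alpha,\beta,\gamma)+h\xi+O(h^2)$. By Lemma~\ref{lem:min} it satisfies $\max_i(T-f_i)=T-f\ge\omega$. For inactive $i$ the value $T-f_i$ is below $\omega$ at $h=0$ and stays below for small $h$. For active $i$ it equals $\omega+h(\xi_0-\nabla f_i\cdot\xi)+O(h^2)$. Dividing by $h$ and letting $h\to0$ proves the claim.

\emph{The multipliers.} Let $I$ be the set of active indices. The convex cone $C=\{(\xi_0-\nabla f_i\cdot\xi)_{i\in I}:(\xi_0,\xi)\in\mathcal K\}$ is disjoint from the open negative orthant $O$ of $\mathbb R^I$. Two disjoint nonempty convex sets in $\mathbb R^I$ can be separated: there are $\theta\ne0$ and $\theta_0\in\mathbb R$ with $\theta\cdot u\ge \theta_0\ge\theta\cdot u'$ for $u\in C$, $u'\in O$. Taking $u=0$ and $u'\to0$ gives $\theta_0=0$, and $\theta\cdot u'\le0$ on $O$ gives $\theta_i\ge0$ for all $i$. Normalize $\sum\theta_i=1$, put $\theta_i=0$ for inactive $i$, and let $\eta=\theta_\beta\delta$, $\eta'=\theta_\alpha\delta$. By \eqref{eq:grad},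 $\sum\theta_i\nabla f_i=(\ell,m,\tau)$, so
\begin{equation}\label{eq:cone}
\xi_0\ge(\ell,m,\tau)\cdot\xi\qquad\text{for all }(\xi_0,\xi)\in\mathcal K .
\end{equation}
We have $\sigma\le\delta$. If $\sigma>0$, then $\alpha$ or $\beta$ is active and $ct=1-st$; if $\eta'>0$, then $\alpha$ is active and $s=t$. This is \eqref{eq:ties}.

\emph{(V1).} Applying \eqref{eq:cone} to $\varphi$ and $-\varphi$ gives $\int\varphi F=0$ for $F=e-\ell a-mb$ whenever $\int\varphi=0$. The choice $\varphi=F-\int F$ shows that $F$ is almost everywhere equal to $\int F=-\kappa_0$.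

\emph{(V2), (V3), (N).} In type 2 let $n_0$ be the indicator of $\{x+k-1>\tau\}$. Note that $\tau\ge2-c-\delta=s>0$. Then $E[(1-n_0)(x+k-1)^+]+\tau En_0=\Phi(x)$, and \eqref{eq:cone} reads $\Phi(x)-T\ge\ell(x-\alpha)+\tau(1-\gamma)$, which is the inequality in (V2). Pointwise, $(1-n)(X^+-\tau)\ge\min(X^+,\tau)-\tau$, with equality if and only if $n=1$ in case $X>\tau$ and $n=0$ in case $X<\tau$. Taking expectations,
\[
T-\tau\gamma\ \ge\ E\Phi(g)-\tau\ \ge\ \ell\alpha-\kappa_Y-\tau=T-\tau\gamma .
\]
Both inequalities are therefore equalities. The first gives (N), the second gives the equality in (V2). Exchanging $(g,\alpha,\ell)$ with $(k,\beta,m)$ proves (V3).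
\end{proof}

We now express the constants through $s,t,c$. Put $p=\eta\eta'$, so that $p\le\sigma^2/4$.

\begin{lemma}\label{lem:const}
We have $\frac12<\tau,\ell,m<1$ and
\begin{gather}
\sigma t\le2t-1,\label{eq:sig}\\
\ell m=st+\sigma t+p,\qquad\kappa_0=2st+c\sigma t+\varepsilon,\label{eq:k0}\\
\kappa_Y=\eta'+\eta st+\varepsilon,\qquad\kappa_Z=\eta+\eta'st+\varepsilon.\label{eq:kYZ}
\end{gather}
Almost surely $g>0$, $k>0$, and
\begin{equation}\label{eq:supp}
n>0\ \text{ implies }\ g\ge\tau\ \text{ and }\ k\ge\tau .
\end{equation}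
\end{lemma}

\begin{proof}
Since $0\le\sigma\le\delta$, the numbers $\tau,\ell,m$ lie in $[t,2-c]$, which is contained in $(\frac12,1)$ by \eqref{eq:chain}. If $\sigma=0$, then \eqref{eq:sig} holds because $t>\frac12$; if $\sigma>0$, then $1=t(c+s)$ and $2t-1=t\delta\ge t\sigma$. By \eqref{eq:ties}, $\eta's=\eta't$, so $\eta t+\eta's=\sigma t$, which gives the formula for $\ell m$. Inserting $T=2cst-2st-\varepsilon$,
\begin{align*}
\kappa_0&=(t+\eta')cs+(s+\eta)ct-T=2st+c\sigma t+\varepsilon,\\
\kappa_Y&=(t+\eta')cs-(2-c-\sigma)st-T=\eta'cs+\sigma st+\varepsilon,\\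
\kappa_Z&=(s+\eta)ct-(2-c-\sigma)st-T=\eta ct+\sigma st+\varepsilon,
\end{align*}
and \eqref{eq:ties} gives $\eta'cs=\eta'(1-st)$ and $\eta ct=\eta(1-st)$, which yields \eqref{eq:kYZ}. Since $\Phi\ge0$, equality in (V2) gives $g\ge\kappa_Y/\ell>0$ almost surely, and (V3) gives $k\ge\kappa_Z/m>0$. Finally, by (N), $n>0$ implies $g+k-1\ge\tau$, and $g,k\le1$.
\end{proof}

\section{Comparing two vertices of the first class}\label{sec:two}

Condition (V1) becomes more useful when it is written in terms of non-edges. Let $M(v)=E[n;\ g>v,\ k>1-v]$ be the non-edge density between the two neighborhoods of $v$; thus $0\le M\le r$, and $e=ab-M$ by independence. Substituting this in (V1) gives $(a-m)(\ell-b)=\kappa_0-\ell m-M$. Put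
\begin{equation}\label{eq:D}
D=\kappa_0-\ell m-r=(c-1)\sigma t-p+\varepsilon .
\end{equation}
Then for almost every $v\in(0,1)$
\begin{equation}\label{eq:hyp}
(a-m)(\ell-b)=D+(r-M),\qquad r-M\ge0 .
\end{equation}

We use \eqref{eq:hyp} at specific points, where an almost-everywhere statement says nothing, so we pass to one-sided limits. As $u\downarrow v\in[0,1)$, the indicators of $\{g>u\}$ and $\{k>1-u\}$ converge pointwise to those of $\{g>v\}$ and $\{k\ge1-v\}$. As $u\uparrow v\in(0,1]$, they converge to those of $\{g\ge v\}$ and $\{k>1-v\}$. By dominated convergence $a,b,M,e$ have one-sided limits, given by the same formulas with these limiting events, and we speak of their values at $v{+}$ and $v{-}$. Approaching $v$ through points where (V1) holds, we see that (V1), \eqref{eq:hyp} and $e\ge0$ hold at every $v{+}$ and $v{-}$. Let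
\[
a_1=P(g=1),\qquad b_1=P(k=1)
\]
be the weights of the vertices joined to all of $V_1$. Since $g,k>0$ almost surely,
\begin{equation}\label{eq:ends}
\begin{aligned}
&\text{at }0{+}:\quad a=1,\quad b=b_1,\quad M=E[n;k=1];\\
&\text{at }1{-}:\quad a=a_1,\quad b=1,\quad M=E[n;g=1].
\end{aligned}
\end{equation}

\begin{example}\label{ex:tight}
Consider the configuration of the graph in Proposition~\ref{prop:upper}: $g$ equals $1$ with probability $s$ and $\lambda$ otherwise, $k$ equals $1$ with probability $t$ and $\mu$ otherwise, and $n$ is the indicator of $\{g=k=1\}$. It satisfies our conditions with $\eta=\eta'=0$ and with $\varepsilon$ replaced by $0$, so that $\tau=2-c$ and $D=\kappa_Y=\kappa_Z=0$. Indeed $M=r$ everywhere, $b=t$ on $(0,1-\mu]$, $a=s$ on $[\lambda,1)$, and these intervals cover $(0,1)$; this gives \eqref{eq:hyp}. Clearing denominators shows that $\lambda<\tau$ is equivalent to $c+s<2$ and $\mu<\tau$ to $c+t<2$, so (N) holds. For (V2), $\Phi(x)=t\min(x,\tau)+(1-t)(x+\mu-1)^+$ satisfies $\Phi(\lambda)=t\lambda$ and $\Phi(1)=t(2-c)+(c-1)t=t$;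 moreover $\Phi(x)\ge tx$ on $[0,\tau]$, and on $[\tau,1]$ as well because there the slopes of $\Phi$ are at most $1-t<t$. Condition (V3) is symmetric. Here $a_1=s>1-s$ and $b_1=t>1-t$. So when the atoms $a_1,b_1$ are large, the conditions are consistent at $\varepsilon=0$, and a contradiction has to come from the sign of $\varepsilon$.
\end{example}

Equation \eqref{eq:hyp} bounds $r-M$ from above: the neighborhood of each vertex of $V_1$ has to contain most of the non-edges. Two neighborhoods can both do so only if they overlap enough, and for $v<v'$ the overlap is a rectangle with sides $a(v')$ and $b(v)$. This yields the inequality that drives the rest of the proof.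

\begin{lemma}\label{lem:star}
Let $N=(2s-1)(2t-1-\sigma t)+p+2\varepsilon$; then $N>0$. Let $v<v'$, let $a,b$ be the values at $v{+}$ or $v{-}$ and $a',b'$ the values at $v'{+}$ or $v'{-}$. If ($a=1$ or $b\le\ell$) and ($b'=1$ or $a'\le m$), then
\begin{equation}\label{eq:star}
(1-m-a')(1-\ell-b)\ge N .
\end{equation}
\end{lemma}

\begin{proof}
Positivity of $N$ follows from $s>\frac12$, \eqref{eq:sig} and $\varepsilon>0$. Let $M=E[n;A]$ and $M'=E[n;A']$ be the corresponding values. Since $v<v'$, the condition on $g$ in $A'$ implies the one in $A$, and the condition on $k$ in $A$ implies the one in $A'$, so $P(A\cap A')=a'b$. Hence $M+M'=E[n;A\cup A']+E[n;A\cap A']\le r+a'b$. Adding \eqref{eq:hyp} at the two positions gives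
\[
r+2D\le(a-m)(\ell-b)+(m-a')(b'-\ell)+a'b .
\]
By the hypotheses the first product is at most $(1-m)(\ell-b)$ and the second at most $(m-a')(1-\ell)$. Expanding,
\[
(1-m)(\ell-b)+(m-a')(1-\ell)+a'b=(1-m-a')(1-\ell-b)+2\ell+2m-3\ell m-1 .
\]
It remains to compute $r+2D-(2\ell+2m-3\ell m-1)$. By \eqref{eq:k0}, \eqref{eq:D} and $\ell+m=s+t+\sigma$, it equals
\[
(4st-2s-2t+1)+\sigma(t+2ct-2)+p+2\varepsilon ,
\]
and $\sigma(2ct-2)=-2\sigma st$ by \eqref{eq:ties}. This is $N$.
\end{proof}

At the positions $0{+}$ and $1{-}$ the hypotheses hold by \eqref{eq:ends}, and we obtain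
\begin{equation}\label{eq:dich}
(1-m-a_1)(1-\ell-b_1)\ge N>0 .
\end{equation}
So either the atoms are \emph{heavy}, $a_1>1-m$ and $b_1>1-\ell$, or they are \emph{light}, $a_1<1-m$ and $b_1<1-\ell$. We show that neither is possible.

\section{Heavy atoms}\label{sec:heavy}

\begin{proposition}\label{prop:heavy}
The inequalities $a_1>1-m$ and $b_1>1-\ell$ cannot both hold.
\end{proposition}

\begin{proof}
Suppose they do. We first show that the non-edges form the rectangle $\{g=1\}\times\{k=1\}$, as in Example~\ref{ex:tight}. The reason is that a vertex $y$ with $\tau\le g(y)<1$ could raise its degree cheaply: on the heavy atom $\{k=1\}$ the truncation at $\tau$ is already reached.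

Let $x\in[\tau,1)$ satisfy equality in (V2). Then $\Phi(x')-\Phi(x)\ge\ell(x'-x)$ for $x'\in(x,1]$. The function $u\mapsto\min(u^+,\tau)$ is $1$-Lipschitz with right derivative $1$ on $[0,\tau)$ and $0$ elsewhere, so by dominated convergence the right derivative of $\Phi$ at $x$ is $P(1-x\le k<1-x+\tau)$. As $1-x+\tau\le1$, this is at most $1-b_1$. Thus $\ell\le1-b_1$, contrary to assumption. Hence $g\in(0,\tau)\cup\{1\}$ almost surely, and the same argument with (V3) and $a_1>1-m$ gives $k\in(0,\tau)\cup\{1\}$ almost surely. By \eqref{eq:supp}, $n$ vanishes off $\{g=k=1\}$, and on this set $X=1>\tau$, so $n=1$ by (N). Therefore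
\begin{equation}\label{eq:rect}
a_1b_1=r=st .
\end{equation}

Since $a_1,b_1>0$, equality holds in (V2) and (V3) at $x=1$. We have $\Phi(1)=E\min(k,\tau)=ct-(1-\tau)b_1$ and $\ell-\kappa_Y=t-\eta st-\varepsilon$ by \eqref{eq:kYZ}; in the same way $\Psi(1)=cs-(1-\tau)a_1$ and $m-\kappa_Z=s-\eta'st-\varepsilon$. With $1-\tau=c-1+\sigma$ this gives
\begin{equation}\label{eq:atoms}
(c-1+\sigma)b_1=(c-1)t+\eta st+\varepsilon,\qquad(c-1+\sigma)a_1=(c-1)s+\eta'st+\varepsilon .
\end{equation}
At $0{+}$ and $1{-}$ we have $M=r$ by \eqref{eq:ends}, so \eqref{eq:hyp} gives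
\begin{equation}\label{eq:Dends}
(1-m)(\ell-b_1)=D=(m-a_1)(1-\ell).
\end{equation}

\emph{The case $\sigma=0$.} Since $c>1$ and $\varepsilon>0$, \eqref{eq:atoms} gives $a_1>s$ and $b_1>t$, contradicting \eqref{eq:rect}.

\emph{The case $\eta'=0<\eta$.} Here $\sigma=\eta$, $p=0$, $\ell=t$ and $D>0$, so $b_1<t$ by \eqref{eq:Dends} and $a_1>s$ by \eqref{eq:rect}. The first equation in \eqref{eq:atoms} then gives $\eta st+\varepsilon<\eta t$, and the second gives $\varepsilon>\eta s$. Hence $s<t(1-s)<\frac12$, a contradiction.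

\emph{The case $\eta'>0$.} Now $s=t$ and $ct=1-t^2$ by \eqref{eq:ties}. Put $q=(c-1)t=1-t-t^2>0$. We bound $D$ from below by \eqref{eq:atoms} and from above by \eqref{eq:Dends}. Multiplying the equations \eqref{eq:atoms} and using $a_1b_1=t^2$ and AM--GM gives $(c-1+\sigma)t\le(c-1)t+\sigma t^2/2+\varepsilon$, so $\varepsilon\ge\sigma(t-t^2/2)$ and
\begin{equation}\label{eq:Dlow}
D=\sigma q-p+\varepsilon\ge\sigma\bigl(1-\tfrac32t^2\bigr)-p .
\end{equation}
Also $D>\varepsilon-p\ge\sigma(t-t^2/2-\sigma/4)>0$, because $t(1-t/2)>\frac14$ and $\sigma\le\delta<\frac12$. Write $\ell m-a_1b_1$ as $m(\ell-b_1)+b_1(m-a_1)$ and as $\ell(m-a_1)+a_1(\ell-b_1)$, add, and use \eqref{eq:k0}, \eqref{eq:rect} and \eqref{eq:Dends}: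
\[
2(\sigma t+p)=2(\ell m-a_1b_1)=D\Bigl[\frac{m+a_1}{1-m}+\frac{\ell+b_1}{1-\ell}\Bigr].
\]
By the Cauchy--Schwarz inequality $(m+a_1)(\ell+b_1)\ge(\sqrt{\ell m}+\sqrt{a_1b_1})^2\ge4t^2$, and $(1-m)(1-\ell)\le(1-t)^2$ since $\ell,m\ge t$. By AM--GM the bracket is at least $4t/(1-t)$, so $D\le\frac{1-t}{2t}(\sigma t+p)$. Comparing with \eqref{eq:Dlow},
\[
\sigma\,\frac{1+t-3t^2}{2}\le p\,\frac{1+t}{2t}\le\sigma^2\,\frac{1+t}{8t}.
\]
Multiplying by $8t^2/\sigma$ and using \eqref{eq:sig} gives $4t^2(1+t-3t^2)\le(2t-1)(1+t)$. Since $q>0$, we have $t^2<1-t$ and $1+t-3t^2>2(2t-1)$. Hence $8t^2<1+t$, which is false because $8t^2>2>1+t$.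
\end{proof}

\section{Light atoms}\label{sec:light}

Now suppose $a_1<1-m$ and $b_1<1-\ell$. When $D>0$, equation \eqref{eq:hyp} keeps $a$ away from $m$ and $b$ away from $\ell$, so both functions cross these levels by a jump at one common point; comparing that point with the endpoints shows that the non-edges do not fit. The case $D\le0$ occurs only when all three densities are equal, and there \eqref{eq:dich} has to be played against (V1) at the endpoints.

\begin{proposition}\label{prop:lightpos}
If $D>0$, the inequalities $a_1<1-m$ and $b_1<1-\ell$ cannot both hold.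
\end{proposition}

\begin{proof}
Suppose they do. By \eqref{eq:hyp}, for almost every $v$ either $a>m$ and $b<\ell$, or $a<m$ and $b>\ell$. The function $a$ is nonincreasing and $b$ is nondecreasing. Near $0$ we have $a>m$, since $a(0{+})=1$. Near $1$ we have $b>\ell$, since $b(1{-})=1$, and so $a<m$ there. Hence $v_0=\sup\{v:a(v)>m\}$ lies in $(0,1)$, with $b<\ell$ almost everywhere on $(0,v_0)$ and $a\le m$ on $(v_0,1)$. Put
\[
a_0=a(v_0{+})=P(g>v_0)\le m,\qquad b_0=b(v_0{-})=P(k>1-v_0)\le\ell .
\]
Lemma~\ref{lem:star} at $(0{+},v_0{+})$ gives $(1-m-a_0)(1-\ell-b_1)>0$, and at $(v_0{-},1{-})$ it gives $(1-m-a_1)(1-\ell-b_0)>0$. Since the atoms are light,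
\begin{equation}\label{eq:small}
a_0<1-m,\qquad b_0<1-\ell .
\end{equation}
By \eqref{eq:supp}, all non-edges lie in $\{g\ge\tau,\,k\ge\tau\}$. We distinguish three cases according to the position of $v_0$.

\emph{The case $v_0<\tau$ and $1-v_0<\tau$.} Then $n>0$ implies $g>v_0$ and $k>1-v_0$, so $r\le a_0b_0<(1-m)(1-\ell)<\frac14<st=r$, a contradiction.

\emph{The case $v_0\ge\tau$.} Then $1-v_0\le1-\tau<\tau$, so $n>0$ implies $k>1-v_0$. Consequently $M(v_0{+})=E[n;g>v_0]\le a_0b_0$, and \eqref{eq:hyp} at $v_0{+}$ gives $D+r-M(v_0{+})=(m-a_0)(b(v_0{+})-\ell)\le(m-a_0)(1-\ell)$. Using \eqref{eq:small} and $\ell m+D=\kappa_0-r$,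
\[
r\le a_0b_0+(m-a_0)(1-\ell)-D\le m(1-\ell)-D=m-\kappa_0+r .
\]
So $\kappa_0\le m$, that is, $2st+c\sigma t+\varepsilon\le s+\eta$. Since $c\sigma t\ge\eta ct=\eta(1-st)$ by \eqref{eq:ties}, this gives $s(2t-1)<\eta st$, so $2t-1<\eta t\le\sigma t$, contradicting \eqref{eq:sig}.

\emph{The case $1-v_0\ge\tau$.} Then $v_0\le1-\tau<\tau$, so $n>0$ implies $g>v_0$. Consequently $M(v_0{-})=E[n;k>1-v_0]\le a_0b_0$, and \eqref{eq:hyp} at $v_0{-}$ gives $D+r-M(v_0{-})=(a(v_0{-})-m)(\ell-b_0)\le(1-m)(\ell-b_0)$. As before,
\[
r\le a_0b_0+(1-m)(\ell-b_0)-D\le(1-m)\ell-D=\ell-\kappa_0+r .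
\]
So $2st+c\sigma t+\varepsilon\le t+\eta'$. Since $c\sigma t\ge\eta'ct=\eta'(1-st)$, this gives $t(2s-1)<\eta'st$, so $2s-1<\eta's=\eta't\le2t-1$ by \eqref{eq:ties} and \eqref{eq:sig}, contradicting $t\le s$.
\end{proof}

\begin{proposition}\label{prop:lightneg}
If $D\le0$, the inequalities $a_1<1-m$ and $b_1<1-\ell$ cannot both hold.
\end{proposition}

\begin{proof}
Suppose they do. By \eqref{eq:D}, $D\le0$ forces $p>0$, so $\eta,\eta'>0$, $s=t$ and $ct=1-t^2$. Put
\[
d=2t-1>0,\qquad q=(c-1)t=1-t-t^2>0,\qquad\theta=\sigma t/d ,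
\]
where $\theta\in(0,1]$ by \eqref{eq:sig}. From $D=\sigma q-p+\varepsilon\le0$ we get $\sigma q<p\le\sigma^2/4$, and hence, using $t>\frac12$,
\begin{equation}\label{eq:q}
q<\frac\sigma4=\frac{\theta d}{4t},\qquad t^2p>t^2\sigma q>4t^2q^2>q^2 .
\end{equation}

Let $U=1-m-a_1>0$ and $V=1-\ell-b_1>0$. Inequality \eqref{eq:dich} says that the atoms are well below their thresholds: $UV\ge N>d^2(1-\theta)+p$. On the other hand, (V1) at the endpoints says that they are not too small: since $e\ge0$, \eqref{eq:ends} gives $\ell a_1+m\ge\kappa_0$ and $\ell+mb_1\ge\kappa_0$. So $\ell U$ and $mV$ are both at most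
\[
W:=\ell+m-\ell m-\kappa_0=t(2-3t)-\sigma t(1-t)-p-\varepsilon ,
\]
where we used \eqref{eq:k0} and $c\sigma t=\sigma(1-t^2)$. Since $t(2-3t)=d(1-t)+q$ and $\sigma t=\theta d$, we have $0<W<Q+q$ with $Q=d(1-t)(1-\theta)\ge0$. Also $\ell m\ge t^2+\theta d$ by \eqref{eq:k0}. Therefore
\[
(t^2+\theta d)\,d^2(1-\theta)+t^2p\le(t^2+\theta d)\bigl(d^2(1-\theta)+p\bigr)<\ell m\,UV\le W^2<Q^2+2Qq+q^2 ,
\]
and \eqref{eq:q} gives $(t^2+\theta d)d^2(1-\theta)<Q^2+2Qq$. If $\theta=1$, this reads $0<0$. If $\theta<1$, dividing by $d(1-\theta)$ gives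
\[
d(t^2+\theta d)<d(1-t)^2(1-\theta)+2(1-t)q .
\]
With $t^2-(1-t)^2=d$ and $d+(1-t)^2=t^2$ this becomes $d^2+\theta dt^2<2(1-t)q$, and the right side is less than $(1-t)\theta d/(2t)$ by \eqref{eq:q}. Dividing by $\theta d$ and using $d\le d/\theta$, we get $d+t^2<(1-t)/(2t)$, that is,
\[
2t^3+4t^2-t-1<0 .
\]
But \eqref{eq:q} also gives $4tq<d$, that is, $4t^3+4t^2-2t-1>0$, and then
\[
2(2t^3+4t^2-t-1)=(4t^3+4t^2-2t-1)+(4t^2-1)>0 ,
\]
a contradiction.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]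
If $\omega<0$, then by \eqref{eq:dich} the atoms of the minimizing configuration are heavy or light, and Propositions~\ref{prop:heavy}, \ref{prop:lightpos} and~\ref{prop:lightneg} exclude both. Hence $\omega\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:par}, $f=f_\gamma=2\sqrt{\alpha\beta(1-\gamma)}+2\gamma-2$. Theorem~\ref{thm:lower} gives $T_{\min}\ge f_\gamma$, and the graph of Proposition~\ref{prop:upper} attains this value.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:full}]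
Both sides are symmetric, and so are $R_1$, $R_2$ and the complement of $R$.

Outside $R$ we may assume $\alpha\beta\le1-\gamma=r$. Then $T_{\min}=0$ by Example~\ref{ex:free}. The right side is $0$ as well, because $\alpha+\beta+\gamma-2\le-(1-\alpha)(1-\beta)\le0$ and $f\le f_\gamma=2\sqrt r(\sqrt{\alpha\beta}-\sqrt r)\le0$.

Inside $R$ we may assume $\alpha\ge\beta\ge\gamma$, so $S_\gamma\ge\alpha>0$. On $R_1$, the inequality $\Delta\ge0$ and \eqref{eq:S} give $f\le f_\gamma\le\alpha+\beta+\gamma-2$. By Theorem~\ref{thm:BJT}, $T_{\min}=\alpha+\beta+\gamma-2$; this number is therefore nonnegative, and it is the largest of the three terms.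

On $R_2$, Lemmas~\ref{lem:S} and~\ref{lem:par} give $f=f_\gamma>\alpha+\beta+\gamma-2$ and $f_\gamma=2(c-1)st>0$. So the maximum is $f_\gamma$, which equals $T_{\min}$ by Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GM} Mingyang Guo and Klas Markstr\"om, \emph{Density conditions for $k$ vertex-disjoint triangles in tripartite graphs}, arXiv:2503.05218 (2025).
\end{thebibliography}
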